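\title{Products of an odd number of minimal zero-sum sequences: a counterexample}

\begin{abstract}
Let $G$ be a finite abelian group with Davenport constant $\mathsf D(G)$, and let $\rho_k(G)$ be the largest $m$ such that some product of $k$ minimal zero-sum sequences over $G$ is also a product of $m$ minimal zero-sum sequences. For $|G|\ge3$ one has $\rho_{2k}(G)=k\mathsf D(G)$ and $k\mathsf D(G)+1\le\rho_{2k+1}(G)\le k\mathsf D(G)+\lfloor\mathsf D(G)/2\rfloor$. A conjecture on noncyclic groups with $\mathsf D(G)\ge4$ asserts that (C1) some minimal zero-sum sequence of maximal length splits as $S_1S_2$ so that the subsequence sums of $S_1$ and of $-S_2$ miss a nonzero element, and (C2) the upper bound for $\rho_{2k+1}(G)$ is attained for all large $k$. We disprove the conjecture: for $G=C_2^4\oplus C_{2n}$ with $n$ odd and large, $\mathsf D(G)=2n+5$ and the upper bound is attained for no $k$. The reason is that the longest minimal zero-sum sequences over this group are rigid. We also show that C1 always holds, by determining all minimal zero-sum sequences that admit no such splitting.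
\end{abstract}

\section{Introduction}

\subsection{Zero-sum sequences and the invariants $\rho_k$}

Let $G$ be a finite abelian group, written additively; $C_n$ denotes a cyclic group of order $n$ and $\mathbb N$ the set of positive integers. A \emph{sequence} over $G$ is an element $S=g_1\cdot\ldots\cdot g_l$ of the free abelian monoid $\mathcal F(G)$ with basis $G$: an unordered list of elements of $G$, repetitions allowed, with concatenation as product; $l=0$ gives the empty sequence. A \emph{subsequence} of $S$ is a divisor of $S$ in $\mathcal F(G)$. We write $|S|=l$ for the length, $\sigma(S)=g_1+\dots+g_l$ for the sum, $-S=(-g_1)\cdot\ldots\cdot(-g_l)$, and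
\[
\Sigma(S)=\{\sigma(T): T\text{ a nonempty subsequence of }S\}
\]
for the set of subsequence sums. We call $S$ \emph{zero-sum} if $\sigma(S)=0$ and \emph{zero-sum free} if $0\notin\Sigma(S)$. The zero-sum sequences form a monoid $\mathcal B(G)$. Its set of atoms $\mathcal A(G)$ consists of the \emph{minimal zero-sum sequences}: the nonempty zero-sum sequences without a proper nonempty zero-sum subsequence. The \emph{Davenport constant} is $\mathsf D(G)=\max\{|U|:U\in\mathcal A(G)\}$. Two elementary facts will be used several times.

\begin{lemma}\label{lem:elementary}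
\begin{enumerate}
\item[(a)] A zero-sum sequence that becomes zero-sum free after deleting one term is an atom. In particular, if $G=\langle e_1\rangle\oplus\dots\oplus\langle e_r\rangle$ with $e_i$ of order $n_i$, then $e_1^{n_1-1}\cdots e_r^{n_r-1}(e_1+\dots+e_r)$ is an atom, and $\mathsf D(G)\ge1+\sum_i(n_i-1)$.
\item[(b)] Every sequence of $n$ terms over $C_n$ has a nonempty zero-sum subsequence, and $\mathsf D(C_n)=n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If a zero-sum sequence is not an atom, it is a product of two nonempty zero-sum sequences, and one of them avoids the deleted term. (b) Two of the $n+1$ partial sums $0,\,g_1,\,g_1+g_2,\dots,g_1+\dots+g_n$ coincide, and their difference is the sum of a nonempty subsequence. So atoms have length at most $n$, and (a) with $r=1$ gives equality.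
\end{proof}

Every zero-sum sequence is a product of atoms, but the number of factors is not determined by the sequence. If $U=g_1\cdot\ldots\cdot g_l$ is an atom with $l\ge2$, then
\[
U\cdot(-U)=\bigl(g_1(-g_1)\bigr)\cdot\ldots\cdot\bigl(g_l(-g_l)\bigr)
\]
is a product of $2$ atoms and also of $l$ atoms. To measure this, let $\rho_k(G)$, for $k\in\mathbb N$, be the supremum of all $m\in\mathbb N$ for which there are atoms $U_1,\dots,U_k,V_1,\dots,V_m$ with
\[
U_1\cdot\ldots\cdot U_k=V_1\cdot\ldots\cdot V_m .
\]
Let $|G|\ge3$ and $D=\mathsf D(G)$, so $D\ge2$. The one-term sequence $0$ is the only atom of length $1$ and the only atom containing the element $0$. If exactly $r$ of the $U_i$ equal $0$, then exactly $r$ of the $V_i$ do, the other $V_i$ have length at least $2$, and comparing lengths gives $2(m-r)\le(k-r)D$, that is,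
\begin{equation}\label{eq:count}
m\le r+(k-r)\,D/2\le kD/2 .
\end{equation}
In the other direction take an atom $U$ of length $D$ and consider $(U(-U))^k$ and $0\cdot(U(-U))^k$. This yields the first two of the following known facts, valid for $|G|\ge3$ and all $k\in\mathbb N$; the third we quote without proof, and we use it only in Corollary~\ref{cor:main}:
\begin{align}
&\rho_{2k}(G)=k\,\mathsf D(G),\label{eq:even}\\
&k\,\mathsf D(G)+1\le\rho_{2k+1}(G)\le k\,\mathsf D(G)+\lfloor\mathsf D(G)/2\rfloor,\label{eq:odd}\\
&\rho_{2k+1}(G)=k\,\mathsf D(G)+1\quad\text{if $G$ is cyclic}.\label{eq:cyclic}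
\end{align}

So the even indices are settled, and the question is where $\rho_{2k+1}(G)$ lies in the interval \eqref{eq:odd}. To come near the upper end, an odd number of long atoms must cancel almost completely into pairs $g(-g)$. They cannot be matched as $U$, $-U$. What can happen is a triangle: three atoms of the form $AB$, $(-A)C$, $(-B)(-C)$, whose product $A(-A)B(-B)C(-C)$ consists of such pairs only.

\begin{example}\label{ex:c23}
Let $G=C_2^3=\mathbb F_2^3$. Any four vectors are linearly dependent, so some nonempty subfamily of them has sum $0$; hence $\mathsf D(G)\le4$. For a nonzero linear form $\chi$ let $U_\chi$ be the product of the four vectors $x$ with $\chi(x)=1$. Their sum is $0$; a zero-sum subsequence has even length (apply $\chi$), and length $2$ is impossible because the vectors are distinct. So $U_\chi$ is an atom and $\mathsf D(G)=4$. Take the forms $x_1+x_2$, $x_3$ and their sum $x_1+x_2+x_3$. At each vector an even number of the three forms takes the value $1$, so the product of the three atoms is a product of six squares $x\cdot x=x(-x)$. Thus $\rho_3(C_2^3)=6=4+\lfloor4/2\rfloor$.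
\end{example}

Multiplying a pair of factorizations by $U(-U)$ with $|U|=D$ shows $\rho_{2k+3}(G)\ge\rho_{2k+1}(G)+D$. Hence $\rho_{2k+1}(G)-kD$ is a nondecreasing function of $k$ with values in $[1,\lfloor D/2\rfloor]$, and it is eventually constant. For cyclic groups it stays at the bottom; for $C_2^3$ it starts at the top. A noncyclic group has several independent directions in which long atoms can be built, and more factors leave more room for cancellation, so it is natural to guess that the top is reached eventually. The following conjecture is posed in \cite{GGY}.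

\medskip
\noindent\textbf{Conjecture.} \emph{Let $G$ be a noncyclic finite abelian group with $\mathsf D(G)\ge4$. Then the following two conditions hold.}
\begin{enumerate}
\item[\textbf{C1.}] \emph{There are $U\in\mathcal A(G)$ and nonempty $S_1,S_2\in\mathcal F(G)$ with $U=S_1S_2$, $|U|=\mathsf D(G)$ and $\Sigma(S_1)\cup\Sigma(-S_2)\ne G\setminus\{0\}$.}
\item[\textbf{C2.}] \emph{There is $k^*\in\mathbb N$ such that $\rho_{2k+1}(G)=k\,\mathsf D(G)+\lfloor\mathsf D(G)/2\rfloor$ for all $k\ge k^*$.}
\end{enumerate}
\medskip

In C1 the sequences $S_1,S_2$ are nonempty proper subsequences of an atom, so $0\notin\Sigma(S_1)\cup\Sigma(-S_2)$, and the condition says that some nonzero $g\in G$ lies outside this union. Such a $g$ is what one needs to complete $U$ to a triangle and so to move one step away from the cyclic value \eqref{eq:cyclic}; see the proof of Corollary~\ref{cor:main}.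

\subsection{Results}

The conjecture is false: C1 always holds, but C2 can fail.

\begin{theorem}\label{thm:C2}
There is $n_0$ such that for every odd $n\ge n_0$ the noncyclic group $G=C_2^4\oplus C_{2n}$ satisfies $\mathsf D(G)=2n+5$ and
\[
\rho_{2j+1}(G)\le j\,\mathsf D(G)+\lfloor\mathsf D(G)/2\rfloor-1\qquad\text{for every }j\ge1 .
\]
Hence \textup{C2}, and with it the conjecture, fails for infinitely many groups.
\end{theorem}

\begin{theorem}\label{thm:C1}
Let $G$ be a finite abelian group and $U\in\mathcal A(G)$ with $|U|\ge2$. The following are equivalent.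
\begin{enumerate}
\item[(a)] $\Sigma(S_1)\cup\Sigma(-S_2)=G\setminus\{0\}$ for every factorization $U=S_1S_2$ with $S_1,S_2$ nonempty.
\item[(b)] Either $U=g^{|G|}$ with $G=\langle g\rangle$, or $G\cong C_2^2$ and $U=e_1e_2(e_1+e_2)$ for a basis $(e_1,e_2)$.
\end{enumerate}
Hence \textup{C1} holds for every noncyclic $G$ with $\mathsf D(G)\ge4$, with any atom $U$ of length $\mathsf D(G)$.
\end{theorem}

\begin{corollary}\label{cor:main}
If $G$ is noncyclic and $\mathsf D(G)\ge4$, then $\rho_{2k+1}(G)\ge k\,\mathsf D(G)+2$ for all $k\ge1$. So for $|G|\ge3$ we have $\rho_3(G)=\mathsf D(G)+1$ if and only if $G$ is cyclic or $G\cong C_2^2$. Moreover, \textup{C2} holds with $k^*=1$ if $G$ is noncyclic and $\mathsf D(G)\in\{4,5\}$.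
\end{corollary}

Section~\ref{sec:parity} explains, on cyclic groups of odd order, how rigidity of the longest atoms keeps $\rho_{2j+1}$ below the upper bound, and deduces Theorem~\ref{thm:C2} from a description of the longest atoms over $C_2^4\oplus C_{2n}$ (Proposition~\ref{prop:structure}). Sections~\ref{sec:atom}--\ref{sec:long} prove that description. Sections~\ref{sec:C1} and~\ref{sec:cor}, which are independent of the others, prove Theorem~\ref{thm:C1} and Corollary~\ref{cor:main}.

\section{A parity obstruction}\label{sec:parity}

Equality in the upper bound of \eqref{eq:odd} leaves almost no freedom in the lengths of the atoms.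

\begin{lemma}\label{lem:shape}
Let $D=\mathsf D(G)\ge5$ be odd, $j\ge1$, $m=jD+\frac{D-1}2$, and let $U_1\cdots U_{2j+1}=V_1\cdots V_m$ with atoms $U_i,V_i$. Then one of the following holds.
\begin{enumerate}
\item[(A)] All $U_i$ have length $D$; one $V_i$ has length $3$ and the others have length $2$.
\item[(B)] One $U_i$ has length $D-1$ and the other $2j$ have length $D$; all $V_i$ have length $2$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $r\ge1$ of the $U_i$ equal $0$, then \eqref{eq:count} gives $m\le r+(2j+1-r)D/2\le1+jD$, which is false because $\frac{D-1}2\ge2$. So all $V_i$ have length at least $2$, and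
\[
(2j+1)D-1=2m\le\sum|V_i|=\sum|U_i|\le(2j+1)D .
\]
The common sum is $(2j+1)D$, which is (A), or $(2j+1)D-1$, which is (B).
\end{proof}

An atom of length $2$ has the form $g(-g)$. We therefore look for an additive invariant that vanishes on $g(-g)$ and is large on atoms of length $D$. Let $n$ be odd and $G=H\oplus C_n$, with elements written $(a,y)$, $a\in H$, $y\in\mathbb Z/n$. Since $n$ is odd, $y\ne-y$ for $y\ne0$, and $2$ is invertible in $\mathbb Z/n$. For $y\ne0$ let $\delta_y\colon\mathbb Z/n\to\mathbb Z$ be the function with $\delta_y(y)=1$, $\delta_y(-y)=-1$ and value $0$ elsewhere; put $\delta_0=0$. Then $\delta_{-y}=-\delta_y$. The \emph{imbalance} of $S=(a_1,y_1)\cdots(a_l,y_l)$ is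
\[
\nu(S)=\delta_{y_1}+\dots+\delta_{y_l},
\]
so $\nu(S)(y)$ is the number of terms with second coordinate $y$ minus the number with second coordinate $-y$. With the norm $\|f\|=\frac12\sum_y|f(y)|$ we have $\|\delta_y\|=1$ for $y\ne0$, and
\begin{equation}\label{eq:nu}
\nu(SS')=\nu(S)+\nu(S'),\qquad\nu(g(-g))=0,\qquad\|\nu(S)\|\le|S| .
\end{equation}
Fix a set $Y$ of representatives of the generators of $\mathbb Z/n$ modulo sign. The functions $\delta_h$, $h\in Y$, have disjoint supports, so $\|\sum_{h\in Y}c_h\delta_h\|=\sum_{h\in Y}|c_h|$ for integers $c_h$.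

\begin{example}[The cyclic model]\label{ex:cyclic}
Let $H=0$ and $G=C_n$ with $n\ge5$ odd, so $D=n$. An atom $g_1\cdots g_n$ of length $n$ has the form $g^n$ with $g$ a generator. Indeed, the partial sums $g_1+\dots+g_k$, $1\le k\le n-1$, are nonzero and distinct, so they exhaust $G\setminus\{0\}$; hence $g_2=g_1+\dots+g_k$ for some such $k$, and $k\ge2$ would give the proper zero-sum subsequence $g_1g_3\cdots g_k$. So $g_2=g_1$, the order of the terms was arbitrary, and $g^n$ is an atom only if $g$ has order $n$.

Suppose the upper bound in \eqref{eq:odd} is attained, and apply Lemma~\ref{lem:shape}. For $h\in Y$ let $c_h$ be the number of $U_i$ equal to $h^n$ minus the number equal to $(-h)^n$. The imbalance of the product of the $U_i$ of length $n$ has norm $n\sum|c_h|$. In case (A) this imbalance equals $\nu(V)$, where $V$ is the factor of length $3$, so $n\sum|c_h|\le3$. But $\sum c_h$ is congruent modulo $2$ to the odd number $2j+1$, so $\sum|c_h|\ge1$, a contradiction. In case (B) the imbalance equals $-\nu(U_0)$, where $U_0$ is the atom of length $n-1$. So $n\sum|c_h|\le n-1$,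 all $c_h$ vanish, and $\nu(U_0)=0$. Then $U_0$, which has no term $0$, contains a subsequence $y(-y)$, and this is proper since $n-1>2$, a contradiction.
\end{example}

The conclusion of the example is weaker than \eqref{eq:cyclic}, but the argument used only that every longest atom points in one direction $h$. We shall show that the same holds for a noncyclic group. From now until the end of Section~\ref{sec:long},
\[
n\text{ is odd},\qquad H=C_2^5=\mathbb F_2^5,\qquad G=H\oplus C_n\cong C_2^4\oplus C_{2n}.
\]

\begin{proposition}\label{prop:structure}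
There is $n_0>200$ such that for all odd $n\ge n_0$ we have $\mathsf D(G)=2n+5$, and for every atom $U$ of length $2n+5$ there is a generator $h$ of $\mathbb Z/n$ such that exactly $2n-3$ terms of $U$ have second coordinate $h$, exactly $7$ have second coordinate $h/2$, and exactly one has second coordinate $-h/2$.
\end{proposition}

We call $h$ the \emph{direction} of $U$; it is the second coordinate of more than half of the terms, so it is determined by $U$.

\begin{proof}[Proof of Theorem~\ref{thm:C2} from Proposition~\ref{prop:structure}]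
Let $n\ge n_0$ be odd, $D=2n+5$ and $j\ge1$. By \eqref{eq:odd} it suffices to exclude a factorization as in Lemma~\ref{lem:shape}. An atom of length $D$ and direction $h$ has imbalance $(2n-3)\delta_h+7\delta_{h/2}+\delta_{-h/2}=(2n-3)\delta_h+6\delta_{h/2}$. For $h\in Y$ let $c_h$ be the number of $U_i$ of length $D$ with direction $h$ minus the number with direction $-h$, and put $c=\sum_{h\in Y}|c_h|$. Then $c\equiv\sum c_h$ is congruent modulo $2$ to the number of $U_i$ of length $D$. The triangle inequality gives $\|\sum c_h\delta_{h/2}\|\le c$, hence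
\begin{equation}\label{eq:lower}
\Bigl\|\sum_{|U_i|=D}\nu(U_i)\Bigr\|=\Bigl\|(2n-3)\sum_{h\in Y}c_h\delta_h+6\sum_{h\in Y}c_h\delta_{h/2}\Bigr\|\ge(2n-9)\,c .
\end{equation}

\emph{Case (A).} By \eqref{eq:nu} the left side of \eqref{eq:lower} is $\|\nu(V)\|\le3$, where $V$ is the factor of length $3$. Here $c$ is odd, so $2n-9\le3$, a contradiction.

\emph{Case (B).} Let $U_0$ be the atom of length $D-1=2n+4$. The total imbalance is $0$, so the left side of \eqref{eq:lower} is $\|\nu(U_0)\|\le2n+4$. Unlike in the cyclic model, this inequality alone allows $c=1$; but $c$ is even, and $c\ge2$ would give $2(2n-9)\le2n+4$, that is, $n\le11$. So all $c_h$ vanish and $\nu(U_0)=0$. We know nothing else about $U_0$, and need nothing else: its terms split into blocks, namely pairs with second coordinates $y,-y$ ($y\ne0$) and single terms with second coordinate $0$. There are at least $n+2\ge6$ blocks, and their sums lie in $H\oplus0\cong\mathbb F_2^5$. Six vectors of $\mathbb F_2^5$ are linearly dependent, so a nonempty subfamily of six blocks has sum $0$. This is a nonempty zero-sum subsequence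 of $U_0$ of length at most $12<2n+4$, a contradiction.
\end{proof}

\section{An atom of length $2n+5$}\label{sec:atom}

Lemma~\ref{lem:elementary}(a) gives over $C_2^4\oplus C_{2n}$ the atom $b^{2n-1}\cdot e_1e_2e_3e_4(e_1+\dots+e_4+b)$ of length $2n+4$, where $b$ has order $2n$. Compare it with $b^{2n}$: one copy of $b$ has been traded for five terms with sum $b$, a gain of $4$. The next lemma says when such a trade produces an atom.

\begin{lemma}\label{lem:trade}
Let $K$ be a finite abelian group, $b\in K$ of order $N$, and $(g_t)_{t\in T}$ a finite nonempty family in $K$; put $\sigma(I)=\sum_{t\in I}g_t$ for $I\subseteq T$. Suppose $\sigma(T)=wb$ with $1\le w\le N$, and that for every $\emptyset\ne I\subsetneq T$ with $\sigma(I)\in\langle b\rangle$ there is an integer $W(I)\in[1,w-1]$ with $\sigma(I)=W(I)b$. Then $b^{N-w}\prod_{t\in T}g_t$ is an atom, of length $N+|T|-w$.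
\end{lemma}

\begin{proof}
The sum is $Nb=0$. Let $i\in[0,N-w]$ copies of $b$ and the terms indexed by $I$ form a zero-sum subsequence; then $\sigma(I)\in\langle b\rangle$. If $I=\emptyset$, then $N\mid i<N$, so $i=0$. If $I=T$, then $N\mid i+w\in[1,N]$, so $i=N-w$. Otherwise $N\mid i+W(I)\in[1,N-1]$, which is impossible.
\end{proof}

To gain $5$ we trade three copies of $b$ for eight terms that form, modulo $\langle b\rangle$, an affine $3$-space over $\mathbb F_2$. A \emph{plane} of $\mathbb F_2^3$ is a set $\{\chi=c\}=\{u:\chi(u)=c\}$ with $\chi\ne0$ a linear form and $c\in\mathbb F_2$; equivalently, a coset of a $2$-dimensional subspace. There are $14$ planes, each with four points, and the complement of a plane is a plane. The symbol $\triangle$ denotes symmetric difference.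

\begin{lemma}\label{lem:affine}
\begin{enumerate}
\item[(a)] The subsets of $\mathbb F_2^3$ of even size with sum $0$ are $\emptyset$, the planes, and $\mathbb F_2^3$.
\item[(b)] If $\chi_1\ne\chi_2$ are nonzero, then $\{\chi_1=c_1\}\,\triangle\,\{\chi_2=c_2\}=\{\chi_1+\chi_2=c_1+c_2+1\}$.
\item[(c)] Each point lies in $7$ planes, and two distinct points lie together in $3$ planes.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A plane $\{u,u+x,u+x',u+x+x'\}$ has sum $4u+2x+2x'=0$, and $\mathbb F_2^3$ is a disjoint union of two planes. Conversely, two distinct points have nonzero sum, and so have six, by passing to the complement. If four distinct points $u,u+x,u+x',u''$ have sum $0$, then $u''=u+x+x'$, and they form a coset of the $2$-dimensional space spanned by $x,x'$. (b) A point lies in exactly one of the two planes if and only if $(\chi_1+c_1)+(\chi_2+c_2)=1$ there. (c) A point $u$ lies in $\{\chi=\chi(u)\}$ for each of the $7$ forms $\chi\ne0$, and this plane contains $u'\ne u$ if and only if $\chi(u-u')=0$, which holds for $3$ nonzero forms.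
\end{proof}

\begin{lemma}\label{lem:U0}
For odd $n\ge3$ we have $\mathsf D(G)\ge2n+5$.
\end{lemma}

\begin{proof}
Write $H=\mathbb F_2\times\mathbb F_2^3\times\mathbb F_2$ and $b=((0,0,1),1)$. Then $b$ has order $2n$, $wb=((0,0,w\bmod2),w\bmod n)$, and $\langle b\rangle$ consists of the elements whose first two $H$-components vanish. For $u\in T=\mathbb F_2^3$ put
\[
g_u=\bigl((1,u,0),\tfrac12\bigr)\quad(u\ne0),\qquad g_0=\bigl((1,0,1),-\tfrac12\bigr).
\]
We have $\sigma(I)\in\langle b\rangle$ if and only if $|I|$ is even and $I$ has sum $0$ in $\mathbb F_2^3$, so by Lemma~\ref{lem:affine}(a) if and only if $I$ is empty, a plane, or $T$. Give each $u\ne0$ the rational weight $\frac12$ and $u=0$ the weight $-\frac12$, and let $W(I)$ be the total weight of $I$. Then $W(I)=\frac32-\frac12=1$ for a plane through $0$, $W(I)=2$ for a plane not through $0$, and $W(T)=\frac72-\frac12=3$. In each case the second coordinate of $\sigma(I)$ is $W(I)\bmod n$, and $W(I)$ is odd exactly when $0\in I$, that is, when the last $H$-component of $\sigma(I)$ is $1$. Hence $\sigma(I)=W(I)b$. By Lemma~\ref{lem:trade}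 with $N=2n$ and $w=3$, the sequence $b^{2n-3}\prod_ug_u$ is an atom of length $2n+5$.
\end{proof}

The construction needs $\frac12\in\mathbb Z/n$. The next section shows that this division by $2$ is the only way to gain more than $4$.

\section{Weighted systems}\label{sec:systems}

In Section~\ref{sec:long} we show that every atom of length at least $2n+5$ looks like the output of Lemma~\ref{lem:trade}: many terms that act like copies of an element $b$ of order $2n$, and a bounded family $T$ of other terms. What then matters is the images $a_t$ of the terms in $G/\langle b\rangle\cong\mathbb F_2^4$, the sets $I$ with $\sigma(I)\in\langle b\rangle$, and the small positive integers $W(I)$ with $\sigma(I)=W(I)b$. The number $n$ disappears, except for one trace: the parity of $W(I)$ can be read off from the first coordinates, so it is additive in the single terms. The following definition records these data. For $I\subseteq T$ let $1_I$ be the indicator vector, in $\mathbb Z^T$ or in $\mathbb F_2^T$ according to context; we identify subsets of $T$ with vectors of $\mathbb F_2^T$, so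 that the sum of $I$ and $I'$ is $I\triangle I'$. We write $e_t=1_{\{t\}}$.

\begin{definition}\label{def:system}
An \emph{$r$-system} consists of a finite set $T$, vectors $a_t\in\mathbb F_2^r$ ($t\in T$), and homomorphisms $\varepsilon\colon\mathbb Z^T\to\mathbb Z/2$ and $W\colon\Lambda\to\mathbb Z$, where
\[
\mathcal C=\Bigl\{I\subseteq T:\sum_{t\in I}a_t=0\Bigr\}\subseteq\mathbb F_2^T,\qquad\Lambda=\langle1_I:I\in\mathcal C\rangle_{\mathbb Z}\subseteq\mathbb Z^T,
\]
such that, writing $W(I)=W(1_I)$ and $\varepsilon(I)=\varepsilon(1_I)$,
\begin{enumerate}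
\item[(S1)] $T\in\mathcal C$;
\item[(S2)] $W(I)\ge1$ for $\emptyset\ne I\in\mathcal C$;
\item[(S3)] $W(I)\equiv\varepsilon(I)\pmod2$ for $I\in\mathcal C$.
\end{enumerate}
The \emph{excess} of the system is $\eta=|T|-W(T)$.
\end{definition}

By additivity, (S3) gives $W\equiv\varepsilon\pmod2$ on $\Lambda$. The proof of Lemma~\ref{lem:U0} describes a $4$-system of excess $8-3=5$: take $T=\mathbb F_2^3$, $a_u=(1,u)$, $\varepsilon(x)=x_0\bmod2$ and $W(x)=\frac12(\sum_{u\ne0}x_u-x_0)$.

If $Z\subseteq T$ and $t\mapsto a_t$ maps $Z$ bijectively onto the complement of a hyperplane $\ker\varphi_0$ of $\mathbb F_2^4$, we fix $z_1\in Z$ and identify $Z$ with $\ker\varphi_0\cong\mathbb F_2^3$ by $t\mapsto a_t+a_{z_1}$. This translation does not change the sum of a subset of even size, so $Z$ and its planes belong to $\mathcal C$ by Lemma~\ref{lem:affine}(a).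

\begin{proposition}\label{prop:system}
Consider an $r$-system with excess $\eta$. If $r\le3$, then $\eta\le r$. If $r=4$, then $\eta\le5$; and if $r=4$ and $\eta=5$, then there is $Z\subseteq T$ with $|Z|=8$ such that
\begin{enumerate}
\item[(i)] $a_t=0$ and $W(\{t\})=1$ for all $t\in T\setminus Z$;
\item[(ii)] $t\mapsto a_t$ maps $Z$ bijectively onto the complement of a hyperplane of $\mathbb F_2^4$;
\item[(iii)] $W(Z)=3$, and there is $z_0\in Z$ such that a plane $P$ of $Z$ has $W(P)=1$ if $z_0\in P$ and $W(P)=2$ otherwise.
\end{enumerate}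
\end{proposition}

The bound $\eta\le r$ comes from $2$-groups, for which the Davenport constant is known.

\begin{theorem}[Olson \cite{Olson}]\label{thm:olson}
If $C_{n_1}\oplus\dots\oplus C_{n_r}$ is a $p$-group, then its Davenport constant is $1+\sum_i(n_i-1)$.
\end{theorem}

In particular $\mathsf D(C_2^r\oplus C_{2^s})=2^s+r$. If $W\bmod2^s$ extends from $\Lambda$ to a homomorphism $\mathbb Z^T\to\mathbb Z/2^s$, then Lemma~\ref{lem:trade} realizes the system as an atom of length $2^s+\eta$ over this group, and $\eta\le r$ follows. Odd denominators are harmless in $\mathbb Z/2^s$, and (S3) allows one division by $2$. The proof extends $W$ as far as this permits and then determines when that is not far enough.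

We recall the linear algebra needed. For a subspace $\mathcal C\subseteq\mathbb F_2^T$ let $\mathcal C^\perp$ be its orthogonal complement under $\langle x,x'\rangle=\sum_tx_tx'_t$; then $\dim\mathcal C+\dim\mathcal C^\perp=|T|$. If $\mathcal C\subseteq\mathcal C^\perp$, then $\mathcal C$ is called \emph{self-orthogonal}, and $\dim\mathcal C\le|T|/2$. In an $r$-system $\mathcal C$ is the kernel of the matrix with columns $a_t$, so $\mathcal C^\perp$ is its row space:
\begin{equation}\label{eq:dual}
\mathcal C^\perp=\bigl\{(\varphi(a_t))_{t\in T}:\varphi\in\operatorname{Hom}(\mathbb F_2^r,\mathbb F_2)\bigr\},\qquad\dim\mathcal C^\perp\le r .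
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:system}]
We use induction on $r\le4$. If $T=\emptyset$, then $\eta=0$. If $r=0$, all singletons lie in $\mathcal C$ and $\eta=\sum_t(1-W(\{t\}))\le0$ by (S2). Let $r\ge1$ and $T\ne\emptyset$.

\emph{Case 1: the vectors $1_{I\cap I'}$ $(I,I'\in\mathcal C)$ span $\mathbb F_2^T$.} We show $\eta\le r$. Let $\Lambda_2\subseteq\mathbb Z^T$ be generated by the vectors $1_{I\cap I'}$; taking $I=I'$ shows $\Lambda\subseteq\Lambda_2$. We have
\[
2\cdot1_{I\cap I'}=1_I+1_{I'}-1_{I\triangle I'}\in\Lambda,\qquad W(2\cdot1_{I\cap I'})\equiv\varepsilon(2\cdot1_{I\cap I'})=0\pmod2 ,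
\]
so $W_2(x)=\frac12W(2x)$ defines a homomorphism $\Lambda_2\to\mathbb Z$ extending $W$. The assumption of this case says $\Lambda_2+2\mathbb Z^T=\mathbb Z^T$. Thus the finitely generated abelian group $A=\mathbb Z^T/\Lambda_2$ satisfies $2A=A$; it has no direct summand $\mathbb Z$ and none of even order, so it is finite of odd order $q$, and $q\mathbb Z^T\subseteq\Lambda_2$. Choose $s\ge1$ with $2^s>W(T)$ and define $\omega\colon\mathbb Z^T\to\mathbb Z/2^s$ by $\omega(x)=q^{-1}W_2(qx)$. On $\Lambda$ it agrees with $W\bmod2^s$.

Over $C_2^r\oplus C_{2^s}$ let $b=(0,1)$ and $g_t=(a_t,\omega(e_t))$. Then $\sigma(I)\in\langle b\rangle$ if and only if $I\in\mathcal C$, and in that case $\sigma(I)=W(I)b$. For $\emptyset\ne I\subsetneq T$ in $\mathcal C$ we have $T\setminus I\in\mathcal C$ by (S1), so $1\le W(I)=W(T)-W(T\setminus I)\le W(T)-1$ by (S2). Lemma~\ref{lem:trade} yields an atom of length $2^s+\eta$, and Theorem~\ref{thm:olson} gives $2^s+\eta\le2^s+r$.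

The simplest way for Case 1 to fail is that two indices are never separated by $\mathcal C$. Call $i\ne i'$ in $T$ \emph{twins} if every $I\in\mathcal C$ contains both or neither. Twins can be merged, and merging lowers the rank.

\emph{Case 2: there are twins $i,i'$.} Again $\eta\le r$. We have $e_i+e_{i'}\in\mathcal C^\perp$, so \eqref{eq:dual} gives $\varphi$ with $\varphi(a_i)=\varphi(a_{i'})=1$ and $\varphi(a_t)=0$ for all other $t$. Let $T'$ arise from $T$ by replacing $i,i'$ with one index $*$, and put $a_*=a_i+a_{i'}$. All vectors now lie in $\ker\varphi\cong\mathbb F_2^{r-1}$. The isomorphism $\mathbb Z^{T'}\cong\{x\in\mathbb Z^T:x_i=x_{i'}\}$ with $e_*\mapsto e_i+e_{i'}$ maps the indicator vectors of the new zero-sum sets onto the vectors $1_I$, $I\in\mathcal C$, because $i,i'$ are twins. Transporting $W$ and $\varepsilon$ we obtain an $(r-1)$-system with $|T'|=|T|-1$ and $W(T')=W(T)$, so of excess $\eta-1$. Since $r-1\le3$, induction gives $\eta-1\le r-1$.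

\emph{Case 3: neither Case 1 nor Case 2 holds.} Some nonzero vector $1_Z\in\mathbb F_2^T$ is orthogonal to all $1_{I\cap I'}$; that is, $|I\cap I'\cap Z|$ is even for all $I,I'\in\mathcal C$. Let $\mathcal C_Z=\{I\cap Z:I\in\mathcal C\}\subseteq\mathbb F_2^Z$ and $\kappa=\dim\mathcal C_Z$. Then $\mathcal C_Z$ is self-orthogonal and contains the all-one vector $1_Z$ by (S1), so $|Z|$ is even and $\kappa\le|Z|/2$. A vector of $\mathcal C_Z^\perp$, extended by zero to $T$, lies in $\mathcal C^\perp$. Hence
\begin{equation}\label{eq:chain}
|Z|/2\le|Z|-\kappa\le\dim\mathcal C^\perp\le r\le4 .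
\end{equation}
As there are no twins, the coordinate functionals $c\mapsto c_t$ ($t\in Z$) on $\mathcal C_Z$ are distinct. They all take the value $1$ on $1_Z$, and only $2^{\kappa-1}$ functionals do so. Thus $|Z|\le2^{\kappa-1}\le2^{|Z|/2-1}$. For $|Z|=2,4,6$ the right side is $1,2,4$. So $|Z|=8$, then $\kappa=4$, and equality holds throughout \eqref{eq:chain}: $r=4$, $\mathcal C_Z=\mathcal C_Z^\perp$, and $\mathcal C^\perp$ consists of the vectors of $\mathcal C_Z$ extended by zero. In particular this case does not occur for $r\le3$.

Now use \eqref{eq:dual}. For $t\notin Z$ we get $\varphi(a_t)=0$ for all $\varphi$, so $a_t=0$. The vectors $(\varphi(a_t))_{t\in Z}$ make up $\mathcal C_Z$; since its coordinate functionals are distinct, the $a_t$ ($t\in Z$) are distinct; since $1_Z\in\mathcal C_Z$, some $\varphi_0$ has $\varphi_0(a_t)=1$ for all $t\in Z$. So the $a_t$ ($t\in Z$) are the eight vectors outside $\ker\varphi_0$, which is (ii). The set $Z$, its planes, and the singletons $\{t\}$ with $t\notin Z$ lie in $\mathcal C$, and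
\begin{equation}\label{eq:excess}
\eta=8-W(Z)+\sum_{t\notin Z}\bigl(1-W(\{t\})\bigr)\le8-W(Z).
\end{equation}
For every plane $P$ we have $W(P)+W(Z\setminus P)=W(Z)$ with both summands positive, so $W(Z)\ge2$. Note also that $\varepsilon(P_1\triangle P_2)=\varepsilon(P_1)+\varepsilon(P_2)$, as $\varepsilon$ has values in $\mathbb Z/2$. If $W(Z)=2$, then all planes have $W(P)=1$ and $\varepsilon(P)=1$; but for $P_1,P_2$ as in Lemma~\ref{lem:affine}(b) the plane $P_1\triangle P_2$ has $\varepsilon=1+1=0$. So $W(Z)\ge3$ and $\eta\le5$.

Let $\eta=5$; only Case 3 allows this. By \eqref{eq:excess}, $W(Z)=3$ and $W(\{t\})=1$ for $t\notin Z$. For each $\chi\ne0$ the complementary planes $\{\chi=0\}$, $\{\chi=1\}$ have weights $1$ and $2$ in some order; let $\tau(\chi)\in\mathbb F_2$ be such that $\{\chi=\tau(\chi)\}$ has weight $1$, and put $\tau(0)=0$. By (S3) a plane has weight $1$ if and only if $\varepsilon=1$ on it. For distinct nonzero $\chi_1,\chi_2$ the plane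
\[
\{\chi_1=\tau(\chi_1)\}\,\triangle\,\{\chi_2=\tau(\chi_2)\}=\{\chi_1+\chi_2=\tau(\chi_1)+\tau(\chi_2)+1\}
\]
has $\varepsilon=0$, so $\tau(\chi_1+\chi_2)=\tau(\chi_1)+\tau(\chi_2)$. This identity also holds if $\chi_1=\chi_2$ or one of them is $0$. So $\tau$ is a linear form on the dual space of $\mathbb F_2^3$, hence $\tau(\chi)=\chi(z_0)$ for some point $z_0$, and $\{\chi=c\}$ has weight $1$ if and only if $c=\chi(z_0)$, that is, if and only if it contains $z_0$.
\end{proof}

\begin{remark}
Condition (S3) cannot be dropped. For $T=\mathbb F_2^3$, $a_u=(1,u)$ and $W(x)=\frac14\sum_ux_u$, every plane has weight $1$ and $W(T)=2$, so (S1) and (S2) hold and $|T|-W(T)=6$.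
\end{remark}

\section{The longest atoms over $C_2^5\oplus C_n$}\label{sec:long}

We prove Proposition~\ref{prop:structure} in three steps: almost all terms of a long atom have the same second coordinate; the remaining terms form a $4$-system; and Proposition~\ref{prop:system} determines them.

\emph{The constant $n_0$.} For each $l\le151$ and each family $\mathcal C$ of subsets of $\{1,\dots,l\}$, the integer relations $\{(c_I)\in\mathbb Z^{\mathcal C}:\sum_Ic_I1_I=0\}$ form a subgroup of $\mathbb Z^{\mathcal C}$, so they are finitely generated; fix a finite generating set. Let $R\ge1$ bound $\sum_I|c_I|$ for all these finitely many generators. Then $R$ is an absolute constant. Fix $n_0>\max(73R,200)$. In this section $n\ge n_0$ is odd and $U\in\mathcal A(G)$ has length $L\ge2n+5$.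

\subsection{Almost all terms have the same second coordinate}

Long zero-sum free sequences over cyclic groups are well understood.

\begin{theorem}[Savchev and Chen \cite{SC}; see also Yuan \cite{Yuan}]\label{thm:SC}
If $S$ is a zero-sum free sequence over $C_n$ with $|S|>n/2$, then there are a generator $g$ of $C_n$ and positive integers $x_i$ with $S=\prod_i(x_ig)$ and $\sum_ix_i<n$.
\end{theorem}

To pass from $G$ to $C_n$ we add two terms with the same first coordinate $a$; since $2a=0$, the sum lies in $0\oplus C_n$. This describes the sums of pairs only. The single terms are recovered by changing the pairing.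

\begin{lemma}\label{lem:normal}
After applying an automorphism $(a,y)\mapsto(a,uy)$ of $G$, with $u$ a unit of $\mathbb Z/n$, at most $120$ terms of $U$ are not of the form $(a,1)$.
\end{lemma}

\begin{proof}
The \emph{class} of a term is its first coordinate; there are $32$ classes. A \emph{pairing} groups the terms of each class into pairs, leaving at most one term of the class unpaired. All pairings have the same number $t$ of pairs, and $t\ge(L-32)/2$ gives $t\ge n-13$. Let $(0,z_1),\dots,(0,z_t)$ be the sums of the pairs.

The sequence $z_1\cdots z_t$ over $C_n$ is zero-sum free. Otherwise a nonempty family of pairs has sum $0$, so it is all of $U$ and $t=L/2>n$; then by Lemma~\ref{lem:elementary}(b) some nonempty family of at most $n<t$ pairs has sum $0$, contradicting that $U$ is an atom. As $t>n/2$, Theorem~\ref{thm:SC} gives $z_i=x_ig$ with a generator $g$, integers $x_i\ge1$ and $\sum x_i\le n-1$. Hence $t\le n-1$ and $\sum(x_i-1)\le n-1-t\le12$: at most $12$ pairs have $x_i\ge2$, and $g$ occurs at least $n-25$ times among the $z_i$. This holds for every pairing.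

Fix a pairing and normalize $g=2$, which is a generator since $n$ is odd. Consider a second pairing that differs from the first in two pairs, with generator $g'$. Among its $t$ sums, $g'$ occurs at least $n-25$ times and $2$ at least $n-27$ times. If $g'\ne2$, then $2n-52\le t\le n-1$, which is false. So $g'=2$.

Call a pair of the fixed pairing \emph{simple} if $x_i=1$. Suppose a class has two simple pairs, with second coordinates $\{\alpha,\beta\}$ and $\{\gamma,\delta\}$, so $\alpha+\beta=\gamma+\delta=2$. Re-pair them as $\{\alpha,\gamma\}$, $\{\beta,\delta\}$. Then $\alpha+\gamma=2x$, $\beta+\delta=2x'$ with integers $x,x'\ge1$, and $x+x'\le n-1-(t-2)\le14$, because the other $t-2$ coefficients are at least $1$. Also $2(x+x')\equiv4$, so $x+x'\equiv2\pmod n$, whence $x=x'=1$ and $\alpha+\gamma=2$. Re-pairing as $\{\alpha,\delta\}$, $\{\beta,\gamma\}$ gives $\alpha+\delta=2$. So $\gamma=\delta$, $2\gamma=2$, $\gamma=\delta=1$, and then $\alpha=1$, $\beta=1$.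

A term not of the form $(a,1)$ is therefore unpaired (at most $32$ terms), or in a non-simple pair (at most $24$), or in the only simple pair of its class (at most $64$). The total is at most $120$.
\end{proof}

From now on $U$ is normalized as in Lemma~\ref{lem:normal}.

\subsection{The associated $4$-system}

At least $2n-115\ge n$ terms have the form $(a,1)$, and fewer than $n$ of them equal $(0,1)$, since $(0,1)^n$ is zero-sum and shorter than $U$. So some $b=(a_0,1)$ with $a_0\ne0$ occurs in $U$, with multiplicity $\mu\ge1$. It has order $2n$, $wb=(wa_0,w)$, $\langle b\rangle=\{0,a_0\}\oplus C_n$ and $G/\langle b\rangle\cong H/\langle a_0\rangle\cong\mathbb F_2^4$. The other terms $(a,1)$ need not equal $b$, but two equal ones have sum $(0,2)=2b$ and so act like two copies of $b$. An \emph{admissible decomposition} of $U$ is a factorization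
\begin{equation}\label{eq:decomp}
U=b^\mu\cdot\prod_{i=1}^p(a_i,1)^2\cdot\prod_{t\in T}g_t,\qquad p\ge0,\quad a_i\ne a_0,\quad g_t\ne b,\quad|T|\le151 .
\end{equation}
One exists: pair equal terms $(a,1)$ for each of the $31$ elements $a\ne a_0$; at most $31+120$ terms remain. For $I\subseteq T$ put $\sigma(I)=\sum_{t\in I}g_t$, let $a'_t$ be the image of $g_t$ in $G/\langle b\rangle$, and let $\mathcal C=\{I\subseteq T:\sigma(I)\in\langle b\rangle\}$, which is the family of Definition~\ref{def:system} for the vectors $a'_t$.

\begin{lemma}\label{lem:tosystem}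
For every admissible decomposition there are $\varepsilon$ and $W$ such that $(T,(a'_t),\varepsilon,W)$ is a $4$-system of excess $L-2n$ and $\sigma(I)=W(I)b$ for all $I\in\mathcal C$.
\end{lemma}

\begin{proof}
Let $B=b^\mu\prod_i(a_i,1)^2$ and $N=|B|=\mu+2p=L-|T|\ge2n-146$. For each $w\in[0,N]$, $B$ has a subsequence $B_w$ with $w$ terms and sum $wb$: take $j=\min(p,\lfloor w/2\rfloor)$ of the pairs and $w-2j$ copies of $b$, where $w-2j\le1\le\mu$ if $j=\lfloor w/2\rfloor$ and $w-2j\le N-2p=\mu$ if $j=p$. If $N\ge2n$, then $B_{2n}$ is zero-sum of length $2n<L$. So $N\le2n-1$, and $T\ne\emptyset$.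

For $\emptyset\ne I\in\mathcal C$ let $W(I)$ be the integer in $[1,2n]$ with $\sigma(I)=W(I)b$, and put $W(\emptyset)=0$. If $w=2n-W(I)$ satisfied $w<N$, then $B_w\prod_{t\in I}g_t$ would be a nonempty zero-sum subsequence of $U$ that omits a term of $B$. Therefore
\[
1\le W(I)\le2n-N\le146\qquad(\emptyset\ne I\in\mathcal C).
\]
So far $W$ is a function on $\mathcal C$ that is additive modulo $2n$. Because its values are bounded and $n$ is large, it is additive over $\mathbb Z$. Precisely, number $T$ as $\{1,\dots,|T|\}$ and let $(c_I)$ be one of the fixed generating relations for $\mathcal C$. Then $\sum c_IW(I)\,b=\sum c_I\sigma(I)=0$, so $2n$ divides $\sum c_IW(I)$, while $|\sum c_IW(I)|\le146R<2n$. Thus $\sum c_IW(I)=0$ for the generators, hence for all relations, and $1_I\mapsto W(I)$ extends to a homomorphism $W\colon\Lambda\to\mathbb Z$.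

Choose a linear form $\varphi$ on $H$ with $\varphi(a_0)=1$ and let $\varepsilon(e_t)$ be the value of $\varphi$ at the first coordinate of $g_t$. For $I\in\mathcal C$ the first coordinate of $\sigma(I)$ is $W(I)a_0$, so $\varepsilon(I)=W(I)\bmod2$, which is (S3). Finally $\sigma(T)=-\sigma(B)=(2n-N)b$ with $2n-N\in[1,2n]$. So $T\in\mathcal C$, $W(T)=2n-N$, and the excess is $|T|+N-2n=L-2n$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:structure}}

Take an admissible decomposition. Its system has excess $L-2n\ge5$, so by Proposition~\ref{prop:system} the excess is $5$, $L=2n+5$, and there is $Z\subseteq T$ with (i)--(iii). With Lemma~\ref{lem:U0} this gives $\mathsf D(G)=2n+5$.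

An index $t\in T\setminus Z$ would have $\{t\}\in\mathcal C$ and $g_t=W(\{t\})b=b$, which \eqref{eq:decomp} excludes. So $T=Z$: every admissible decomposition has $|T|=8$. If $p\ge1$, moving one pair $(a_i,1)^2$ into the last product gives an admissible decomposition with $|T|=10$. Hence $p=0$ and $U=b^{2n-3}\prod_{z\in Z}g_z$.

Let $y_z$ be the second coordinate of $g_z$ and $y(I)=\sum_{z\in I}y_z$. From $\sigma(I)=W(I)b$ we get $y(I)=W(I)\bmod n$ for $I=Z$ and for every plane $I$. Fix $z\in Z$ and sum over the planes through $z$. By Lemma~\ref{lem:affine}(c),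
\[
\sum_{P\ni z}y(P)=7y_z+3\bigl(y(Z)-y_z\bigr)=4y_z+9\quad\text{in }\mathbb Z/n .
\]
By (iii), the left side is $7$ if $z=z_0$. If $z\ne z_0$, three of the seven planes contain $z_0$, and the left side is $3\cdot1+4\cdot2=11$. As $n$ is odd we may divide by $4$: $y_{z_0}=-\frac12$, and $y_z=\frac12$ for the other seven points. The elements $1,\frac12,-\frac12$ of $\mathbb Z/n$ are distinct since their differences, multiplied by $2$, are $1$, $3$, $2$ and $n>3$. Undoing the normalization multiplies second coordinates by a unit $h$ of $\mathbb Z/n$. This proves Proposition~\ref{prop:structure}, and with it Theorem~\ref{thm:C2}. \qed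

\section{Splitting an atom}\label{sec:C1}

We turn to Theorem~\ref{thm:C1}. The implication (b)$\Rightarrow$(a) is a computation. For $U=g^N$ with $G=\langle g\rangle$, $N=|G|$ and $1\le i\le N-1$,
\[
\Sigma(g^i)\cup\Sigma(-g^{N-i})=\{g,\dots,ig\}\cup\{ig,\dots,(N-1)g\}=G\setminus\{0\}.
\]
For $U=e_1e_2(e_1+e_2)$ over $C_2^2$, one of $S_1$, $S_2=-S_2$ consists of two distinct nonzero elements, and its subsequence sums are all three nonzero elements.

\subsection{Antichains and an exchange lemma}

Let $U=g_1\cdots g_\ell$ be an atom, $\ell\ge2$, $[\ell]=\{1,\dots,\ell\}$, and $\sigma(I)=\sum_{i\in I}g_i$ for $I\subseteq[\ell]$. Being an atom means $\sigma([\ell])=0$ and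
\begin{equation}\label{eq:atom}
\sigma(I)\ne0\qquad\text{for }\emptyset\ne I\subsetneq[\ell].
\end{equation}
In particular all $g_i$ are nonzero. For $h\in G\setminus\{0\}$ let $\mathcal F_h=\{I\subseteq[\ell]:\sigma(I)=h\}$. Two sets are \emph{comparable} if one contains the other; an \emph{antichain} is a family in which no member properly contains another.

\begin{lemma}\label{lem:P}
Each $\mathcal F_h$ $(h\ne0)$ is an antichain, and condition \textup{(a)} of Theorem~\ref{thm:C1} is equivalent to
\begin{enumerate}
\item[(P)] for all $h\ne0$ and all $\emptyset\ne A\subsetneq[\ell]$, some member of $\mathcal F_h$ is comparable to $A$.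
\end{enumerate}
\end{lemma}

\begin{proof}
If $I\subsetneq I'$ lie in $\mathcal F_h$, then $I'\setminus I$ is nonempty with sum $0$, so it is $[\ell]$, whence $I=\emptyset$ and $h=0$. Let $A$ be the index set of $S_1$. Then $h\in\Sigma(S_1)$ if and only if some $I\in\mathcal F_h$ has $I\subseteq A$. And $h\in\Sigma(-S_2)$ if and only if $\sigma(I')=-h$ for some $I'\subseteq[\ell]\setminus A$, that is, if and only if $\sigma(I)=h$ for some $I=[\ell]\setminus I'\supseteq A$.
\end{proof}

For $U=g^N$ the antichain $\mathcal F_{ig}$ consists of all $i$-element subsets, and (P) is evident. To see how (P) fails, and which pairs $(h,A)$ to test, consider the smallest noncyclic case with $\mathsf D(G)\ge4$.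

\begin{example}\label{ex:split}
Let $G=C_2^3$ and $g_1=e_1$, $g_2=e_2$, $g_3=e_3$, $g_4=e_1+e_2+e_3$. For $A=\{1,2\}$ we get $\Sigma(S_1)=\{e_1,e_2,e_1+e_2\}$ and $\Sigma(-S_2)=\{e_3,\,e_1+e_2+e_3,\,e_1+e_2\}$, so $h=e_1+e_3$ is missed. In terms of (P): $\mathcal F_h=\{\{1,3\},\{2,4\}\}$, and neither set is comparable to $\{1,2\}$. The missed element is the sum over the set $\{1,3\}$ obtained from $A$ by exchanging one index.
\end{example}

So we test (P) with $A=X\cup\{k\}$ and $h=\sigma(X\cup\{j\})$. The known member $X\cup\{j\}$ of $\mathcal F_h$ is not comparable to $A$, so (P) produces another member, and with it a relation between $g_j$ and $g_k$. For $j\ne k$ put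
\[
E_{jk}=[\ell]\setminus\{j,k\},\qquad\mathcal Y_{jk}=\{Y\subseteq E_{jk}:g_j=g_k+\sigma(Y)\}.
\]
Since $Y\in\mathcal Y_{jk}$ means $Y\subseteq E_{jk}$ and $Y\cup\{k\}\in\mathcal F_{g_j}$, the family $\mathcal Y_{jk}$ is an antichain. \emph{For the rest of this section we assume} (P). In particular $\mathcal F_h\ne\emptyset$ for all $h\ne0$, so the $g_i$ generate $G$.

\begin{lemma}[Exchange lemma]\label{lem:exchange}
Let $g_j\ne g_k$ and $E=E_{jk}$.
\begin{enumerate}
\item[(a)] Every member of $\mathcal Y_{jk}$ meets every member of $\mathcal Y_{kj}$, and all members of the two families are nonempty.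
\item[(b)] For each $X\subseteq E$, either $X$ contains a member of $\mathcal Y_{kj}$, or $E\setminus X$ contains a member of $\mathcal Y_{jk}$.
\item[(c)] $\mathcal Y_{jk}\ne\emptyset$, and $\bigcup\mathcal Y_{jk}=\bigcup\mathcal Y_{kj}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The empty set is not a member because $g_j\ne g_k$. If $Y\in\mathcal Y_{jk}$ and $Y'\in\mathcal Y_{kj}$ were disjoint, then $\sigma(Y\cup Y')=(g_j-g_k)+(g_k-g_j)=0$, against \eqref{eq:atom}.

(b) Let $I_0=X\cup\{j\}$, $h=\sigma(I_0)\ne0$, $A=X\cup\{k\}$, and let $I\in\mathcal F_h$ be comparable to $A$. If $I\supseteq A$, then $j\notin I$, since otherwise $I\supsetneq I_0$; so $I=A\cup Y$ with $Y\subseteq E\setminus X$, and $\sigma(I)=\sigma(I_0)$ reads $g_k+\sigma(Y)=g_j$. If $I\subseteq A$, then $k\in I$, since otherwise $I\subsetneq I_0$; so $I=X'\cup\{k\}$ with $X'\subseteq X$, and $g_k=g_j+\sigma(X\setminus X')$.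

(c) For $X=\emptyset$ the first alternative in (b) fails by (a), so $\mathcal Y_{jk}\ne\emptyset$. Let $y\in Y\in\mathcal Y_{jk}$ and $X=E\setminus(Y\setminus\{y\})$. The set $E\setminus X=Y\setminus\{y\}$ contains no member of the antichain $\mathcal Y_{jk}$, so $X$ contains some $Y'\in\mathcal Y_{kj}$. Then $Y\cap Y'\subseteq\{y\}$, and $Y\cap Y'\ne\emptyset$ by (a), so $y\in Y'$. This gives one inclusion; exchanging $j$ and $k$ gives the other.
\end{proof}

\begin{lemma}\label{lem:distinct}
The terms $g_1,\dots,g_\ell$ are all equal or pairwise distinct.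
\end{lemma}

\begin{proof}
Let $g_j=a\ne b=g_k$. A member $Y$ of $\mathcal Y_{kj}$ contains no index $i$ with $g_i=b$, since $\{i\}\subsetneq Y\cup\{j\}$ would be an inclusion in $\mathcal F_b$. By Lemma~\ref{lem:exchange}(c), members of $\mathcal Y_{jk}$ contain no such index either.

Now suppose the terms are not all equal and some value $b$ is repeated. Let $B=\{i:g_i=b\}$, $|B|\ge2$, and fix $j$ with $a=g_j\ne b$. By (P) some $I\in\mathcal F_a$ is comparable to $B$. If $I\subseteq B$, then $j\notin I$, and $|I|\ge2$ because $a\ne0$ and $a\ne b$. If $I\supseteq B$, then $j\notin I$, since otherwise $\{j\}\subsetneq I$ in $\mathcal F_a$. In both cases $|I\cap B|\ge2$. For $k\in I\cap B$ the set $I\setminus\{k\}$ is a member of $\mathcal Y_{jk}$ and contains an index of value $b$, a contradiction.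
\end{proof}

If all terms equal $g$, then $\ell$ is the order of $g$ and $G=\langle g\rangle$, so $U=g^{|G|}$. Let the terms be distinct. If $\ell=2$, then $E_{12}=\emptyset$, while $\mathcal Y_{12}$ has a nonempty member; this is impossible. If $\ell=3$ and $\{i,j,k\}=\{1,2,3\}$, then $\mathcal Y_{jk}=\mathcal Y_{kj}=\{\{i\}\}$, so $g_j=g_k+g_i$ and $g_k=g_j+g_i$, and adding gives $2g_i=0$. Thus $U=e_1e_2(e_1+e_2)$ with distinct elements $e_1,e_2$ of order $2$ that generate $G$, and $G\cong C_2^2$. It remains to exclude $\ell\ge4$.

\subsection{Four or more distinct terms}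

Let $\ell\ge4$ and the $g_i$ be distinct. We study the ways of writing one term as a sum of others: put
\[
V_j=[\ell]\setminus\{j\},\qquad\mathcal M_j=\{M\subseteq V_j:\sigma(M)=g_j\}\subseteq\mathcal F_{g_j}.
\]
This is an antichain, and its members have at least two elements because the terms are distinct and nonzero. The plan is as follows. A subset of $V_j$ with sum $2g_j$ splits into two members of $\mathcal M_j$ (Lemma~\ref{lem:double}). The element $2g_j$ turns out not to depend on $j$ (Lemma~\ref{lem:twice}). So the set $\{j\}\cup M$, which has sum $2g_j$ but contains $j$, can be split with respect to another index $z$, and this contradicts a rigidity property of $\mathcal M_j$ (Lemma~\ref{lem:complete}).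

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item[(a)] Every nonempty $A\subseteq V_j$ is comparable to a member of $\mathcal M_j$. In particular every $x\in V_j$ lies in a member of $\mathcal M_j$.
\item[(b)] $V_j\notin\mathcal M_j$, and $2g_j\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply (P) with $h=g_j$. A member of $\mathcal F_{g_j}$ containing $j$ equals $\{j\}$, which is not comparable to $A$. For $A=\{x\}$ the comparable member has at least two elements, so it contains $x$.

(b) Suppose $V_j\in\mathcal M_j$. Then $\mathcal M_j=\{V_j\}$, so $\mathcal Y_{jk}=\{E_{jk}\}$ for any $k\ne j$. For $i\in E_{jk}$ apply Lemma~\ref{lem:exchange}(b) to $X=\{i\}$: the second alternative fails, so $\{i\}\in\mathcal Y_{kj}$ and $g_i=g_k-g_j$. As $|E_{jk}|\ge2$, this contradicts distinctness. Now take $M\in\mathcal M_j$, which exists by (a). Then $V_j\setminus M\ne\emptyset$ has sum $-g_j-\sigma(M)=-2g_j$, which is nonzero by \eqref{eq:atom}.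
\end{proof}

Part (b) is the only place where $\ell\ge4$ is used; both of its assertions fail for $e_1e_2(e_1+e_2)$.

\begin{lemma}\label{lem:double}
If $S\subseteq V_j$ and $\sigma(S)=2g_j$, then $S$ is a disjoint union of two members of $\mathcal M_j$.
\end{lemma}

\begin{proof}
We have $S\ne\emptyset$ since $2g_j\ne0$. Let $M\in\mathcal M_j$ be comparable to $S$. If $M\supsetneq S$, then $\{j\}\cup(M\setminus S)$ has sum $g_j+g_j-2g_j=0$ and omits $S$, against \eqref{eq:atom}. So $M\subseteq S$, and $\sigma(S\setminus M)=g_j$.
\end{proof}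

\begin{lemma}\label{lem:complete}
Let $x\ne j$ and $Y\in\mathcal Y_{xj}$, that is, $Y\subseteq[\ell]\setminus\{j,x\}$ and $g_x=g_j+\sigma(Y)$. Then some member of $\mathcal M_j$ contains $Y$, and every member of $\mathcal M_j$ that contains $Y$ contains $x$.
\end{lemma}

\begin{proof}
First, $Y$ contains no member of $\mathcal M_j$. Suppose $M\subseteq Y$ with $M\in\mathcal M_j$, and let $X=Y\setminus M$, so $\sigma(X)=g_x-2g_j$. Apply Lemma~\ref{lem:exchange}(b) with $k=x$. The set $X\subsetneq Y$ contains no member of the antichain $\mathcal Y_{xj}$, so some $Y'\in\mathcal Y_{jx}$ is disjoint from $X$. The disjoint union $Y'\cup X\cup\{j\}$ omits $x$ and has sum $(g_j-g_x)+(g_x-2g_j)+g_j=0$, against \eqref{eq:atom}.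

Since $Y\ne\emptyset$, Lemma~\ref{lem:M}(a) now gives a member of $\mathcal M_j$ containing $Y$. Suppose $M\in\mathcal M_j$ contains $Y$ and omits $x$. Then $(M\setminus Y)\cup\{x\}\subseteq V_j$ has sum $g_j-(g_x-g_j)+g_x=2g_j$. By Lemma~\ref{lem:double} it is a disjoint union of two members of $\mathcal M_j$. One of them omits $x$, so it is contained in $M\setminus Y\subsetneq M$, which is impossible in an antichain.
\end{proof}

\begin{lemma}\label{lem:twice}
$2g_x=2g_j$ for all $x\ne j$.
\end{lemma}

\begin{proof}
It suffices to find a common member $Y$ of $\mathcal Y_{jx}$ and $\mathcal Y_{xj}$, for then $g_j-g_x=\sigma(Y)=g_x-g_j$. Choose $M\in\mathcal M_j$ with $x\in M$ and put $Y=M\setminus\{x\}\in\mathcal Y_{jx}$. Lemma~\ref{lem:complete}, with $x$ and $j$ exchanged, gives $Q\in\mathcal M_x$ containing $Y$ and $j$. Write $Q=Y\cup\{j\}\cup R$ as a disjoint union; as $x\notin Q$, the set $R$ is disjoint from $M$. Then $Y\cup R\in\mathcal Y_{xj}$, and Lemma~\ref{lem:complete} gives $M_1\in\mathcal M_j$ with $M_1\supseteq Y\cup R\cup\{x\}=M\cup R$. By the antichain property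 $M_1=M$, so $R=\emptyset$ and $Y\in\mathcal Y_{xj}$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:C1}]
Take any $j$, a member $M\in\mathcal M_j$, and $z\in V_j\setminus M$, which exists by Lemma~\ref{lem:M}(b). The set $\{j\}\cup M\subseteq V_z$ has sum $2g_j=2g_z$. By Lemma~\ref{lem:double} for the index $z$ it is a disjoint union of two members of $\mathcal M_z$. The one containing $j$ is $\{j\}\cup Y$ with $Y\subseteq M$, so $g_z=g_j+\sigma(Y)$ and $Y\in\mathcal Y_{zj}$. By Lemma~\ref{lem:complete} every member of $\mathcal M_j$ containing $Y$ contains $z$; but $M\supseteq Y$ and $z\notin M$. This contradiction completes the proof of (a)$\Rightarrow$(b).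

Finally let $G$ be noncyclic with $\mathsf D(G)\ge4$, and let $U$ be any atom of length $\mathsf D(G)$. The first alternative in (b) needs $G$ cyclic and the second needs $|U|=3$. So (b) fails, hence (a) fails, and this is C1.
\end{proof}

\section{From a missed element to a triangle}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Let $G$ be noncyclic with $D=\mathsf D(G)\ge4$. By Theorem~\ref{thm:C1} there are an atom $U=S_1S_2$ of length $D$, with $S_1,S_2$ nonempty, and $g\ne0$ with $g\notin\Sigma(S_1)\cup\Sigma(-S_2)$. Let $h=\sigma(S_1)=-\sigma(S_2)$. Since $h\in\Sigma(S_1)$, we have $h\ne g$. The sequences $S_1$, $S_2$ are zero-sum free and $g\ne0$; as $g\notin\Sigma(S_1)$, the sequence $S_1(-g)$ is zero-sum free, and as $-g\notin\Sigma(S_2)$, so is $S_2\,g$. By Lemma~\ref{lem:elementary}(a) the zero-sum sequences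
\[
V_1=S_1(-g)(g-h),\qquad V_2=S_2\,g\,(h-g)
\]
are atoms. Then
\[
U(-V_1)(-V_2)=U(-U)\cdot g(-g)\cdot(h-g)(g-h)
\]
is a product of three atoms and of $D+2$ atoms of the form $x(-x)$ with $x\ne0$. Multiplying by $(U(-U))^{k-1}$ gives $\rho_{2k+1}(G)\ge kD+2$. For $D\in\{4,5\}$ this is the upper bound in \eqref{eq:odd}, so C2 holds with $k^*=1$.

Let $|G|\ge3$. If $G$ is cyclic, then $\rho_3(G)=\mathsf D(G)+1$ by \eqref{eq:cyclic}. If $G$ is noncyclic and $\mathsf D(G)\ge4$, then $\rho_3(G)\ge\mathsf D(G)+2$. If $G$ is noncyclic and $\mathsf D(G)\le3$, write $G\cong C_{n_1}\oplus\dots\oplus C_{n_r}$ with $r\ge2$ and $1<n_1\mid\dots\mid n_r$; Lemma~\ref{lem:elementary}(a) gives $1+\sum(n_i-1)\le3$, so $G\cong C_2^2$. Conversely $\mathsf D(C_2^2)=3$ by Theorem~\ref{thm:olson}, and \eqref{eq:odd} gives $\rho_3(C_2^2)=4=\mathsf D(C_2^2)+1$.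
\end{proof}

For the splitting of Example~\ref{ex:split}, with $g=e_1+e_3$ and $h=e_1+e_2$, the construction gives $V_1=e_1e_2(e_1+e_3)(e_2+e_3)$ and $V_2=e_3(e_1+e_2+e_3)(e_1+e_3)(e_2+e_3)$. Together with $U$ these are the three atoms of Example~\ref{ex:c23}.

\begin{thebibliography}{9}

\bibitem{GGY}
Alfred Geroldinger, David J. Grynkiewicz, and Pingzhi Yuan, \emph{On products of $k$ atoms II}, arXiv:1503.06164 (2015).

\bibitem{Olson}
Olson (1969).

\bibitem{SC}
Savchev and Chen, Discrete Math. 307 (2007), 2671--2679.

\bibitem{Yuan}
P. Yuan, J. Combin. Theory Ser. A 114 (2007).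

\end{thebibliography}
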